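\title{Two primes suffice: residually-$\{p,q\}$ just infinite groups with positive first $L^2$-Betti number}

\begin{abstract}
For any two distinct primes $p,q$, any $d\ge 2$ and any $0<\varepsilon\le\frac12$ we construct a $d$-generated, residually-$\{p,q\}$, hereditarily just infinite torsion group whose first $L^2$-Betti number is at least $d-1-\varepsilon$. For a single prime this Betti number is known to vanish, so groups of this kind exist for a set of primes $P$ exactly when $|P|\ge2$. We also show that the value $d-1$ is never attained, and that a finitely generated just infinite group with positive first $L^2$-Betti number is hereditarily just infinite.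
\end{abstract}

\section{Introduction}

A group is \emph{just infinite} if it is infinite and every nontrivial normal subgroup has finite index, and \emph{hereditarily just infinite} if all its subgroups of finite index are just infinite. Just infinite groups are the smallest infinite quotients: every finitely generated infinite group maps onto one. This follows from Zorn's lemma, because the union of a chain of normal subgroups of infinite index has infinite index (otherwise it would be finitely generated and equal to a member of the chain). The group $\mathbb Z$ is hereditarily just infinite. The group $\mathbb Z[i]\rtimes\langle i\rangle$ is just infinite, since a nontrivial normal subgroup meets the self-centralizing subgroup $\mathbb Z[i]$ in a nonzero ideal, but its subgroup $\mathbb Z[i]\cong\mathbb Z^2$ is not.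

The first $L^2$-Betti number $b_1^{(2)}(\Gamma)=b_1^{(2)}(\Gamma,\mathbb Q)$, recalled in Section~\ref{sec:l2}, measures how much of a free group survives in $\Gamma$. If $\Gamma=F/N$ is infinite and $F$ is free of rank $d$, then $b_1^{(2)}(\Gamma)$ equals $d-1$ minus a real number that measures the rank of the relations $N$ (Proposition~\ref{prop:formula}). For $F$ itself we get $d-1$, and for infinite amenable groups $0$. The two notions pull in opposite directions: $b_1^{(2)}(\Gamma)>0$ says that the relations do not use up the available amount $d-1$, while in a just infinite group there are so many relations that any further one makes the group finite.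

Let $P$ be a set of primes. A \emph{$P$-group} is a finite group whose order is divisible only by primes in $P$, and a group is \emph{residually-$P$} if every nontrivial element has nontrivial image in some quotient that is a $P$-group. Two known results frame the problem.
\begin{itemize}
\item[(i)] Kionke and Schesler constructed finitely generated, residually finite, hereditarily just infinite groups with positive first $L^2$-Betti number.
\item[(ii)] If $\Gamma$ is a finitely generated, residually-$p$, just infinite group for a single prime $p$, then $b_1^{(2)}(\Gamma)=0$.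
\end{itemize}
Result (i) places no restriction on the primes and (ii) allows only one. The following question, posed in \cite{JZK}, asks on which side the finite sets of primes fall.

\medskip
\noindent\textbf{Question.} \emph{Is there a finitely generated hereditarily just infinite group with positive first $L^2$-Betti number that is residually-$P$ for a finite set of primes $P$?}
\medskip

By Burnside's $p^aq^b$-theorem every $\{p,q\}$-group is solvable, hence built from abelian layers just as a $p$-group is, and one could guess that (ii) extends at least to two primes. It does not: the answer to the question is yes, already for $P=\{2,3\}$.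

\begin{theorem}\label{thm:main}
Let $p\ne q$ be primes, $P=\{p,q\}$, $d\ge2$ an integer and $0<\varepsilon\le\frac12$. There is a $d$-generated, residually-$P$, hereditarily just infinite torsion group $\Gamma$ with
\[ b_1^{(2)}(\Gamma)\ge d-1-\varepsilon>0 .\]
\end{theorem}

\begin{theorem}\label{thm:second}
\begin{itemize}
\item[(a)] For a set of primes $P$, a finitely generated (hereditarily) just infinite residually-$P$ group with positive first $L^2$-Betti number exists if and only if $|P|\ge2$.
\item[(b)] Every $d$-generated just infinite group with $d\ge2$ has $b_1^{(2)}<d-1$. So the supremum $d-1$ approached in Theorem~\ref{thm:main} is optimal and is not attained.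
\item[(c)] Every finitely generated just infinite group with $b_1^{(2)}>0$ is hereditarily just infinite.
\end{itemize}
\end{theorem}

Part (a) holds with and without the word in parentheses. The group $\mathbb Z$ shows that (b) needs $d\ge2$, and $\mathbb Z[i]\rtimes\langle i\rangle$ shows that (c) needs $b_1^{(2)}>0$.

Section~\ref{sec:example} shows the idea of Theorem~\ref{thm:main} in one example. Sections~\ref{sec:l2} and~\ref{sec:hered} contain the $L^2$-theory and the proofs of (b) and (c); by (c), the construction only has to produce a just infinite group. Sections~\ref{sec:cost} and~\ref{sec:absorb} treat one step of the construction, and Section~\ref{sec:construction} iterates it.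

Throughout, $F$ is the free group on a set $S$ with $|S|=d$, $\langle\langle\cdot\rangle\rangle$ is the normal closure in $F$, and $[a,b]=aba^{-1}b^{-1}$.

\section{The idea in an example}\label{sec:example}

To make a quotient of $F$ just infinite, we must impose, for each $w\in F$ that survives, relations that force the normal closure of $w$ to have finite index. Infinitely many relations are needed and their total rank must stay below $\varepsilon$, so each one has to be very cheap.

Let $F$ be free on $x_1,x_2,w$ and let $J$ be the normal closure of the four elements
\[ (x_jw^3)^2,\qquad (x_jw^2)^3\qquad (j=1,2). \]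
Modulo $w$ they become $x_j^2$ and $x_j^3$, so $F=\langle\langle w\rangle\rangle J$: the element $w$ normally generates $G=F/J$. Although the presentation has more relators than generators, $G$ is infinite, and a count shows why. Map $F$ onto $E=\mathbb Z/6$ by $w\mapsto1$, $x_j\mapsto0$. The kernel $K$ is free of rank $1+(3-1)\cdot6=13$. The element $r=x_jw^3$ has order $2$ in $E$ and $x_jw^2$ has order $3$, so $J\subseteq K$. The class of $gr^2g^{-1}$ in $K^{\mathrm{ab}}$ does not change if $g$ is multiplied on the left by an element of $K$ or on the right by a power of $r$, so there are at most $6/2=3$ such classes. For $r=x_jw^2$ the conjugates of $r^3$ give at most $6/3=2$ classes. The image of $J$ in $K^{\mathrm{ab}}$ is thus generated by $2(3+2)=10$ elements, and $(K/J)^{\mathrm{ab}}$ has rank at least $3$.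

After division by $|E|$, a relator $r^m$ costs $1/m$, \emph{provided that $r$ has order exactly $m$ in $E$}. The proviso persists in every finite quotient of $G$ lying over $E$, and this will let the count pass to the $L^2$-limit. With $E=\mathbb Z/p^nq^n$ and relators $(x_jw^{q^n})^{p^n}$, $(x_jw^{p^n})^{q^n}$ the total cost is $2(p^{-n}+q^{-n})$, which is as small as we like, and $w$ still normally generates the group.

Two variations show what matters. The relators $x_j^2$, $x_j^3$ without the factors $w^3,w^2$ have the same effect modulo $w$, but they kill $x_j$ outright; the discount is lost because $x_j$ cannot have order $2$ and order $3$ in the same quotient. And if only one prime $p$ is available, relators $(x_ju)^{p^n}$ with $u\in\langle\langle w\rangle\rangle$ leave the infinite quotient $\mathbb Z/p^n*\mathbb Z/p^n$ modulo $w$.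

In general the $x_j$ will be generators of a finite-index subgroup $K$, the element $w$ will be arbitrary, and the finite quotient must respect all relators imposed earlier. Finding a substitute for $\mathbb Z/6$, a quotient in which the normal closure of $w$ contains the $x_j$ and elements of orders $p^n$ and $q^n$, is the heart of the proof (Section~\ref{sec:absorb}).

\section{$L^2$-Betti numbers and Fox matrices}\label{sec:l2}

\subsection*{Ranks of matrices}
Let $G$ be a countable group acting on $\ell^2(G)^m$ from the left, and let $e_1,\dots,e_m$ be the vectors with the unit element of $G$ in one coordinate and $0$ elsewhere. A bounded $G$-equivariant operator $T$ has trace $\operatorname{tr}T=\sum_i\langle Te_i,e_i\rangle$, and the \emph{von Neumann dimension} of a closed invariant subspace $U$ is the trace of the orthogonal projection onto $U$. It is positive if $U\neq0$, because a projection that kills all $e_i$ kills all $ge_i$. For finite $G$ it equals $\dim_{\mathbb C}U/|G|$. An $m\times n$ matrix $A$ over $\mathbb C[G]$ defines the equivariant operator $R_A\colon\ell^2(G)^m\to\ell^2(G)^n$, $x\mapsto xA$. Its \emph{rank} $\operatorname{rk}_G(A)$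 is the dimension of the closure of the image, which equals $m-\dim\ker R_A$. If $G$ is a quotient of $F$ and $A$ is a matrix over $\mathbb Z[F]$, then $\operatorname{rk}_G(A)$ denotes the rank of the image of $A$ over $\mathbb Z[G]$.

\subsection*{Standard facts}
Let $\mathcal NG$ be the group von Neumann algebra. Every $\mathcal NG$-module has an extended dimension $\dim_{\mathcal NG}\in[0,\infty]$, normalized by $\dim\mathcal NG=1$, and $b_n^{(2)}(G)=\dim_{\mathcal NG}H_n(\mathcal NG\otimes_{\mathbb ZG}C_*)$, where $C_*$ is the cellular chain complex of the universal cover of a $K(G,1)$. We use the following facts from \cite[Chapters 6--7, in particular Theorems 6.7, 6.24, 6.54, 7.2]{Lueck}.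
\begin{itemize}
\item[(D)] The dimension is additive on short exact sequences; the dimension of a directed union of submodules is the supremum of their dimensions; the image of $x\mapsto xA$, $\mathcal NG^m\to\mathcal NG^n$, has dimension $\operatorname{rk}_G(A)$; and $b_0^{(2)}(G)=1/|G|$, which is $0$ for infinite $G$.
\item[(L1)] $b_1^{(2)}(H)=[G:H]\,b_1^{(2)}(G)$ if $[G:H]<\infty$. With $H=1$ this gives $b_1^{(2)}(G)=0$ for finite $G$.
\item[(L2)] $b_1^{(2)}(G)=0$ if $G$ is infinite and amenable, for instance infinite and virtually abelian.
\item[(L3)] $b_1^{(2)}(G_1\times G_2)=0$ if $G_1$ and $G_2$ are infinite (K\"unneth formula).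
\item[(L4)] If $N\trianglelefteq G$ is infinite and $b_1^{(2)}(N)=0$, then $b_1^{(2)}(G)=0$.
\end{itemize}

\subsection*{Fox derivatives}
For $s\in S$ the Fox derivative $\partial/\partial s\colon F\to\mathbb Z[F]$ is determined by $\partial t/\partial s=\delta_{st}$ for $t\in S$ and $\partial(uv)/\partial s=\partial u/\partial s+u\,\partial v/\partial s$. We write $\partial u=(\partial u/\partial s)_{s\in S}\in\mathbb Z[F]^S$; then $\partial(u^{-1})=-u^{-1}\partial u$. For a word $y_1\cdots y_n$ in $S^{\pm1}$,
\begin{equation}\label{eq:fox}
\frac{\partial(y_1\cdots y_n)}{\partial s}=\sum_{j:\,y_j=s}y_1\cdots y_{j-1}-\sum_{j:\,y_j=s^{-1}}y_1\cdots y_j .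
\end{equation}
In the Cayley graph of a quotient $G$ of $F$, with an edge $(g,s)$ from $g$ to $gs$, this says that the path from $1$ labeled by $u$ crosses $(g,s)$ with signed multiplicity equal to the coefficient of $g$ in $\partial u/\partial s$. For a finite set $\Phi\subseteq F$ let $\partial\Phi$ be the $\Phi\times S$ matrix with rows $\partial\varphi$.

\begin{proposition}\label{prop:formula}
Let $\Gamma=F/N$. Then
\[ b_1^{(2)}(\Gamma)=d-1+\frac1{|\Gamma|}-\sup_{\Phi}\operatorname{rk}_\Gamma(\partial\Phi), \]
where $\Phi$ ranges over the finite subsets of $N$ and $1/|\Gamma|=0$ for infinite $\Gamma$.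
\end{proposition}

\begin{proof}
Take a $K(\Gamma,1)$ whose $2$-skeleton is the presentation complex of $\langle S\mid N\rangle$. In $\mathcal N\Gamma\otimes_{\mathbb Z\Gamma}C_*$ the terms of degree $0$ and $1$ are $\mathcal N\Gamma$ and $\mathcal N\Gamma^S$, the term of degree $2$ is free on $N$, and the boundary map $c_2$ sends the basis element $\varphi\in N$ to $\partial\varphi$. By additivity $\dim\operatorname{im}c_1=1-b_0^{(2)}(\Gamma)$, so $\dim\ker c_1=d-1+1/|\Gamma|$. The image of $c_2$ is the directed union of the images of the maps $x\mapsto x\,\partial\Phi$, so by (D) its dimension is $\sup_\Phi\operatorname{rk}_\Gamma(\partial\Phi)$. Additivity applied to $H_1=\ker c_1/\operatorname{im}c_2$ gives the formula.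
\end{proof}

The upper bound in Theorem~\ref{thm:second} only requires one relator with nonzero Fox row, and a shortest relator has one, because it traces an embedded loop in the Cayley graph.

\begin{proof}[Proof of Theorem~\ref{thm:second}(b)]
Write $\Gamma=F/N$. Since $d\ge2$, the group $F$ has the proper infinite quotient $F^{\mathrm{ab}}$ and is not just infinite, so $N\ne1$. Let $\varphi=y_1\cdots y_n$ be a reduced word representing a nontrivial element of $N$ of minimal length. It is cyclically reduced, since otherwise a conjugate would be shorter. The prefixes $\pi_j=y_1\cdots y_j$, $0\le j\le n-1$, have distinct images in $\Gamma$, since $\pi_j^{-1}\pi_{j'}$ for $j<j'$ is a shorter nonempty reduced word; and $\pi_n=\pi_0$ in $\Gamma$. Let $s$ occur in $\varphi$. By \eqref{eq:fox}, a letter $y_j=s$ contributes $+\pi_{j-1}$ and a letter $y_{j'}=s^{-1}$ contributes $-\pi_{j'}$ to $\partial\varphi/\partial s$. These two terms cancel in $\mathbb Z[\Gamma]$ only if $j'\equiv j-1\pmod n$, that is, if $s^{-1}s$ occurs cyclically in $\varphi$, which is excluded. So $\partial\varphi\ne0$ over $\mathbb Z[\Gamma]$, the operator $R_{\partial\varphi}$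 is nonzero, and $\operatorname{rk}_\Gamma(\partial\varphi)>0$. As $\Gamma$ is infinite, Proposition~\ref{prop:formula} gives $b_1^{(2)}(\Gamma)<d-1$.
\end{proof}

For Theorem~\ref{thm:main} we need upper bounds on ranks over an infinitely presented group about which we know only its finite quotients. The next lemma transfers such bounds.

\begin{lemma}\label{lem:approx}
Let $K_0\supseteq K_1\supseteq\cdots$ be normal subgroups of finite index in $F$, and put $E_i=F/K_i$ and $\Gamma=F/\bigcap_iK_i$. For every matrix $A$ over $\mathbb Z[F]$,
\[ \operatorname{rk}_\Gamma(A)\le\liminf_{i\to\infty}\operatorname{rk}_{E_i}(A). \]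
\end{lemma}

\begin{proof}
Let $A$ have $m$ rows, let $A^*$ be its transpose with the involution $f\mapsto f^{-1}$ applied to all entries, and let $Q=AA^*$. For a quotient $G$ of $F$ we have $R_{A^*}=(R_A)^*$, so $R_Q=(R_A)^*R_A$ is a positive operator on $\ell^2(G)^m$ with the same kernel as $R_A$. Let $c\geq1$ bound the sum of the absolute values of all coefficients of all entries of $Q$. Then $\|R_Q\|\le c$ for every $G$, because a single term $af$ in a single entry acts with norm $|a|$. Let $\mu_G$ be the spectral measure of $R_Q$: the finite measure on $[0,c]$ with $\int h\,d\mu_G=\operatorname{tr}h(R_Q)$. Then $\mu_G(\{0\})=\dim\ker R_Q=m-\operatorname{rk}_G(A)$.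

Fix $k$ and let $h_k(t)=(1-t/c)^k$. The number $\operatorname{tr}h_k(R_Q)$ is the sum of the coefficients of the diagonal entries of the matrix $h_k(Q)$ over $\mathbb Q[F]$ at those $f\in F$ that are trivial in $G$. Finitely many $f$ occur, and for large $i$ each of them is trivial in $E_i$ if and only if it is trivial in $\Gamma$. Since $h_k\ge0$ on $[0,c]$ and $h_k(0)=1$, for large $i$
\[ \mu_{E_i}(\{0\})\le\int h_k\,d\mu_{E_i}=\int h_k\,d\mu_\Gamma . \]
As $k\to\infty$ the right side tends to $\mu_\Gamma(\{0\})$ by dominated convergence. Hence $\limsup_i\mu_{E_i}(\{0\})\le\mu_\Gamma(\{0\})$.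
\end{proof}

\section{From just infinite to hereditarily just infinite}\label{sec:hered}

Let $N$ be a nontrivial normal subgroup of a finite-index subgroup of a just infinite group $\Gamma$. After passing to a smaller subgroup, $N$ has finitely many conjugates in $\Gamma$; their intersection is normal in $\Gamma$, and it has finite index as soon as it is nontrivial. In $\mathbb Z[i]\rtimes\langle i\rangle$ this fails: the conjugates $\mathbb Z$ and $i\mathbb Z$ intersect trivially and generate a direct product. Positive $b_1^{(2)}$ rules out such products.

\begin{lemma}\label{lem:normal}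
Let $\Gamma$ be a finitely generated just infinite group with $b_1^{(2)}(\Gamma)>0$, and let $L\le\Gamma$ have finite index.
\begin{itemize}
\item[(a)] $L$ has no nontrivial finite normal subgroup.
\item[(b)] Any two nontrivial normal subgroups of $L$ intersect nontrivially.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $Z$ be the set of elements of $\Gamma$ with finitely many conjugates, a normal subgroup. Suppose $Z\ne1$. Then $Z$ has finite index, so it is generated by finitely many elements, each with centralizer of finite index in $\Gamma$. The center of $Z$ is the intersection of $Z$ with these centralizers, so it has finite index in $\Gamma$. Thus $\Gamma$ is infinite and virtually abelian, and (L2) contradicts $b_1^{(2)}(\Gamma)>0$. So $Z=1$. An element of a finite normal subgroup of $L$ has finitely many conjugates under $L$, hence under $\Gamma$, so it lies in $Z$.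

(b) Let $N_1,N_2\ne1$ be normal in $L$ with $N_1\cap N_2=1$. Then $N_1N_2\cong N_1\times N_2$ is normal in $L$, and both factors are infinite by (a). By (L3) and (L4), $b_1^{(2)}(L)=0$, while $b_1^{(2)}(L)>0$ by (L1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(c)]
Let $\Delta\le\Gamma$ have finite index; it is infinite. Let $1\ne N\trianglelefteq\Delta$, and let $L$ be the intersection of the conjugates of $\Delta$, a normal subgroup of finite index in $\Gamma$. If $N\cap L=1$, then $N$ embeds in $\Delta/L$ and is finite, contrary to Lemma~\ref{lem:normal}(a) for $\Delta$. So $N_0=N\cap L$ is a nontrivial normal subgroup of $L$. It has at most $[\Gamma:L]$ conjugates in $\Gamma$, all normal in $L$, and by Lemma~\ref{lem:normal}(b) and induction their intersection is nontrivial. This intersection is normal in $\Gamma$, so it has finite index, and it is contained in $N$.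
\end{proof}

\section{The cost of power relators}\label{sec:cost}

From now on $p,q,P,d$ are as in Theorem~\ref{thm:main}. We turn the count of Section~\ref{sec:example} into a bound on ranks. A \emph{power system} is a finite set $\mathcal R$ of pairs $(r,m)$ with $r\in F$ and $m\ge1$. Its \emph{cost} and the normal subgroup it generates are
\[ \sigma(\mathcal R)=\sum_{(r,m)\in\mathcal R}\frac1m,\qquad J(\mathcal R)=\langle\langle r^m:(r,m)\in\mathcal R\rangle\rangle . \]
A normal subgroup $K\trianglelefteq F$ is \emph{$\mathcal R$-admissible} if $F/K$ is a $P$-group and $J(\mathcal R)\subseteq K$, and \emph{$\mathcal R$-exact} if moreover $r$ has order exactly $m$ in $F/K$ for each $(r,m)\in\mathcal R$. Finite intersections of admissible subgroups are admissible. An admissible subgroup $K'$ contained in an exact subgroup $K$ is exact, since the order of $r$ in $F/K'$ divides $m$ and is a multiple of its order in $F/K$.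

The group $F/J(\mathcal R)$ need not be residually-$P$. We therefore let $\overline J(\mathcal R)$ be the intersection of all $\mathcal R$-admissible subgroups, so that $F/\overline J(\mathcal R)$ is residually-$P$. This adds relations over which we have no direct control; part (b) of Lemma~\ref{lem:cost} shows that they cost nothing.

For $K\trianglelefteq F$ of finite index and $E=F/K$ let $H_K=K^{\mathrm{ab}}\otimes\mathbb Q$, a $\mathbb Q[E]$-module via conjugation.

\begin{lemma}\label{lem:seq}
The map $y\mapsto\partial y$ induces a $\mathbb Q[E]$-linear map $\delta_K\colon H_K\to\mathbb Q[E]^S$, and there is an exact sequence of $\mathbb Q[E]$-modules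
\[ 0\to H_K\xrightarrow{\ \delta_K\ }\mathbb Q[E]^S\to\mathbb Q[E]\to\mathbb Q\to0 . \]
\end{lemma}

\begin{proof}
Over $\mathbb Z[E]$ we have $\partial(yy')=\partial y+\partial y'$ for $y,y'\in K$, and for $g\in F$
\[ \partial(gyg^{-1})=\partial g+g\,\partial y-gyg^{-1}\,\partial g=g\,\partial y . \]
So $\delta_K$ is well defined and equivariant. The Cayley graph of $E$ is the connected covering of the wedge of $d$ circles with fundamental group $K$. Its cellular chain complex is $\mathbb Q[E]^S\to\mathbb Q[E]$, with $H_0=\mathbb Q$ and $H_1=H_K$, and by the remark after \eqref{eq:fox} the inclusion of $H_1$ as the space of cycles is $\delta_K$.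
\end{proof}

\begin{lemma}\label{lem:cost}
Let $K$ be $\mathcal R$-exact, $E=F/K$, and let $T_K\subseteq H_K$ be the $\mathbb Q$-span of the image of $J(\mathcal R)$.
\begin{itemize}
\item[(a)] $\dim_{\mathbb Q}T_K\le\sigma(\mathcal R)|E|$.
\item[(b)] The image of $\overline J(\mathcal R)$ in $H_K$ lies in $T_K$.
\item[(c)] $\operatorname{rk}_E(\partial\Phi)\le\sigma(\mathcal R)$ for every finite $\Phi\subseteq\overline J(\mathcal R)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $T_K$ is spanned by the classes of the elements $gr^mg^{-1}$ with $g\in F$ and $(r,m)\in\mathcal R$. Fix $(r,m)$. By exactness $K\langle r\rangle$ has index $|E|/m$ in $F$. Let $t$ range over representatives of its left cosets. As $K$ is normal, every $g\in F$ has the form $g=ytr^a$ with $y\in K$, and $gr^mg^{-1}=y(tr^mt^{-1})y^{-1}$ has the same class as $tr^mt^{-1}$. So $(r,m)$ contributes at most $|E|/m$ classes.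

(b) Suppose the class of $z\in\overline J(\mathcal R)$ is not in $T_K$. Some linear form on $H_K$ vanishes on $T_K$ and not on $z$. Since $K$ is finitely generated, a multiple of it defines a homomorphism $\lambda\colon K\to\mathbb Z$ with $\lambda(J(\mathcal R))=0$ and $\lambda(z)\ne0$. For each $k$ the subgroup $X_k=[K,K]K^{p^k}J(\mathcal R)$ is normal in $F$ and $K/X_k$ is a finite abelian $p$-group, so $X_k$ is admissible. Hence $z\in X_k$ and $\lambda(z)\in p^k\mathbb Z$ for all $k$, a contradiction.

(c) Since $E$ is finite, $\operatorname{rk}_E(\partial\Phi)=\dim_{\mathbb Q}Y/|E|$, where $Y\subseteq\mathbb Q[E]^S$ is the span of the vectors $g\,\partial\varphi$, $g\in F$, $\varphi\in\Phi$. By Lemma~\ref{lem:seq}, $g\,\partial\varphi=\delta_K(g\varphi g^{-1})$ with $g\varphi g^{-1}\in\overline J(\mathcal R)$. So $Y\subseteq\delta_K(T_K)$ by (b), and (a) gives the bound.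
\end{proof}

\section{Absorbing a subgroup into a normal closure}\label{sec:absorb}

Let $K$ be $\mathcal R$-exact and $w\notin K$. We want to enlarge $F/K$ by abelian layers that contain elements of large order and lie in the normal closure of $w$. Elements of large order are plentiful, since $K/J(\mathcal R)$ has large abelianization when the cost is small. The difficulty is the second requirement.

\begin{example}\label{ex:dihedral}
Let $P=\{2,3\}$, $\mathcal R=\emptyset$, $F$ free on $x,w$, and let $K$ be the kernel of $F\to E=\mathbb Z/2$, $x\mapsto0$, $w\mapsto1$. It is free on $x$, $y=wxw^{-1}$, $z=w^2$. Let $X=[K,K]K^{3^n}$ and $A=K/X\cong(\mathbb Z/3^n)^3$. The layer $A$ is not contained in the normal closure of $w$ in $F/X$, because $F/\langle\langle w\rangle\rangle X\cong\mathbb Z/3^n$ is generated by $x$. Conjugation by $w$ swaps the classes of $x$ and $y$ and fixes that of $z$. Divide $A$ by its fixed submodule, spanned by $x+y$ and $z$, and let $K'$ be the preimage of this submodule in $K$. Then $F/K'$ is the dihedral group of order $2\cdot3^n$ with rotation $x$ and reflection $w$, and $[w,x]=x^{-2}$ generates $K/K'$.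
\end{example}

The example suggests the general recipe: find a normal subgroup $V$ of $E$ inside the normal closure of $w$, take a layer of order coprime to $|V|$, and divide out the part on which $V$ acts trivially. Let $\mathbb Z_{(\ell')}$ be the ring of rationals with denominator prime to $\ell'$.

\begin{lemma}\label{lem:layer}
Let $\sigma(\mathcal R)<\frac12$, let $K$ be $\mathcal R$-exact, $E=F/K$, $W\trianglelefteq F$, and $\{\ell,\ell'\}=\{p,q\}$. Let $V\ne1$ be a normal $\ell$-subgroup of $E$ contained in $WK/K$, and let $n\ge1$. Then there is an $\mathcal R$-exact $K'\subseteq K$ such that $C=K/K'$ is an abelian $\ell'$-group that contains an element of order $\ell'^{\,n}$ and satisfies $C\subseteq WK'/K'$.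
\end{lemma}

\begin{proof}
Let $B=K/[K,K]J(\mathcal R)$, $B'=B\otimes\mathbb Z_{(\ell')}$, and
\[ A=B'/\ell'^{\,n}B'=B/\ell'^{\,n}B=K/X,\qquad X=[K,K]K^{\ell'^{\,n}}J(\mathcal R). \]
The group $E$ acts on $B$, $B'$ and $A$ by conjugation. Since $|V|$ is a power of $\ell\ne\ell'$, the element $e=|V|^{-1}\sum_{v\in V}v$ lies in $\mathbb Z_{(\ell')}[E]$. It is an idempotent, and central because $V$ is normal. So $A=eA\oplus(1-e)A$ as $E$-modules. Let $K'$ be the preimage of $eA$ in $K$. It is normal in $F$, it contains $J(\mathcal R)$, and $C=K/K'\cong(1-e)A$ is an abelian $\ell'$-group. So $K'$ is admissible and, being contained in $K$, exact.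

\emph{An element of order $\ell'^{\,n}$.} From $B'=eB'\oplus(1-e)B'$ we get $(1-e)A\cong B''/\ell'^{\,n}B''$ with $B''=(1-e)B'$. This is a finitely generated module over the principal ideal domain $\mathbb Z_{(\ell')}$; if its rank is positive, it has a direct summand $\mathbb Z_{(\ell')}$, and $C$ has a direct summand $\mathbb Z/\ell'^{\,n}$. The rank is $\dim(1-e)(B\otimes\mathbb Q)$, and $B\otimes\mathbb Q=H_K/T_K$. Multiplication by the central idempotent $1-e$ preserves exact sequences and kills the trivial module $\mathbb Q$, and $e\mathbb Q[E]\cong\mathbb Q[E/V]$ has dimension $|E|/|V|$. Lemma~\ref{lem:seq} therefore gives $\dim(1-e)H_K=(d-1)|E|(1-1/|V|)$. The surjection $(1-e)H_K\to(1-e)(H_K/T_K)$ has kernel in $T_K$, so by Lemma~\ref{lem:cost}(a), $|V|\ge2$ and $d\ge2$,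
\[ \dim(1-e)(B\otimes\mathbb Q)\ \ge\ (d-1)|E|\Bigl(1-\frac1{|V|}\Bigr)-\sigma(\mathcal R)|E|\ \ge\ |E|\Bigl(\frac12-\sigma(\mathcal R)\Bigr)>0 . \]

\emph{The inclusion $C\subseteq WK'/K'$.} Write $C=A/eA$ additively; $e$ acts on it as zero. Given $c\in C$, let $c'\in C$ satisfy $c=-|V|c'$, which is possible since $|V|$ is invertible on $C$. From $\sum_vvc'=0$ we get $c=\sum_{v\in V}(v-1)c'$. Each $v\in V\subseteq WK/K$ lifts to some $\tilde v\in WK'/K'$, and $(v-1)c'=[\tilde v,c']$ lies in the normal subgroup $WK'/K'$ of $F/K'$.
\end{proof}

\begin{remark}
The last step shows $C=[F/K',C]$. In a finite $p$-group $G$, which is nilpotent, no normal subgroup $C\neq1$ satisfies $C=[G,C]$, so such layers need a second prime. The hypothesis $\sigma(\mathcal R)<\frac12$ enters only in the displayed estimate, for the extreme case $d=2$, $|V|=2$; it is the reason for the bound $\varepsilon\le\frac12$ in Theorem~\ref{thm:main}.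
\end{remark}

The new layer $C$ is itself a normal subgroup of prime power order inside the image of $W$, so the lemma can be applied again with the primes exchanged. Two applications produce the substitute for $\mathbb Z/6$.

\begin{proposition}\label{prop:absorb}
Let $\sigma(\mathcal R)<\frac12$, let $K$ be $\mathcal R$-exact, $w\in F\setminus K$ and $\eta>0$. There are a power system $\mathcal R'\supseteq\mathcal R$ and an $\mathcal R'$-exact subgroup $K''\subseteq K$ such that
\[ \sigma(\mathcal R')<\sigma(\mathcal R)+\eta\qquad\text{and}\qquad K\subseteq\langle\langle w\rangle\rangle\,J(\mathcal R'). \]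
\end{proposition}

\begin{proof}
Let $W=\langle\langle w\rangle\rangle$ and $E=F/K$. Let $x_1,\dots,x_s$ generate the finite-index subgroup $K$, and choose $n$ with $s(p^{-n}+q^{-n})<\eta$. The number $s$ is fixed before $n$, and the $x_j$ will not change when we pass to deeper subgroups.

By Burnside's theorem the $\{p,q\}$-group $E$ is solvable; this is the one place where we use that $P$ has at most two elements. The normal subgroup $WK/K$ is nontrivial because $w\notin K$. The last nontrivial term of its derived series is abelian, and a nontrivial Sylow subgroup $V$ of that term is characteristic in $WK/K$, hence normal in $E$. Let $V$ be an $\ell$-group and $\{\ell,\ell'\}=\{p,q\}$.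

Lemma~\ref{lem:layer} gives an $\mathcal R$-exact $K'\subseteq K$ such that $C=K/K'\subseteq WK'/K'$ is an abelian $\ell'$-group with an element of order $\ell'^{\,n}$. Apply the lemma again to $K'$, with the normal $\ell'$-subgroup $C\ne1$ of $F/K'$ in place of $V$ and the primes exchanged. This gives an $\mathcal R$-exact $K''\subseteq K'$ such that $D=K'/K''\subseteq WK''/K''$ is an abelian $\ell$-group with an element $b$ of order $\ell^n$.

From $K\subseteq WK'$ and $K'\subseteq WK''$ we get $K\subseteq WK''$. Let $\tilde a\in K/K''$ map to an element of order $\ell'^{\,n}$ in $C$. Then $\tilde a^{\ell'^{\,n}}\in D$, so $\tilde a$ has order $\ell'^{\,n}\ell^{j}$ for some $j\geq0$, and $a=\tilde a^{\ell^j}$ has order exactly $\ell'^{\,n}$. For each $i\le s$ the elements $(x_iK'')^{-1}a$ and $(x_iK'')^{-1}b$ lie in $K/K''\subseteq WK''/K''$, so there are $u_i,v_i\in W$ with $x_iu_iK''=a$ and $x_iv_iK''=b$. Put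
\[ \mathcal R'=\mathcal R\cup\{(x_iu_i,\ell'^{\,n}),\,(x_iv_i,\ell^n):1\le i\le s\}. \]
Then $K''$ is $\mathcal R'$-exact and $\sigma(\mathcal R')\le\sigma(\mathcal R)+s(p^{-n}+q^{-n})<\sigma(\mathcal R)+\eta$. Modulo $WJ(\mathcal R')$ we have $x_i^{\ell'^{\,n}}\equiv(x_iu_i)^{\ell'^{\,n}}\equiv1$ and $x_i^{\ell^n}\equiv(x_iv_i)^{\ell^n}\equiv1$. The exponents are coprime, so $x_i\equiv1$ for all $i$.
\end{proof}

\section{The construction}\label{sec:construction}

We apply Proposition~\ref{prop:absorb} to all elements of $F$ in turn, each time spending less than the remaining budget. Two points need care. The limit group must be residually-$P$, so at step $i$ we first pass to a finite quotient that agrees with $F/\overline J(\mathcal R_i)$ on the ball $B(i)$ of radius $i$ in $F$. And to obtain a torsion group we add one relator $w^m$, which is cheap if the finite quotient is chosen so that $m$ is large; these relators serve no other purpose.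

Fix $0<\varepsilon\le\frac12$ and enumerate $F\setminus\{1\}=\{w_1,w_2,\dots\}$. We construct power systems $\mathcal R_0\subseteq\mathcal R_1\subseteq\cdots$ with $\sigma_i=\sigma(\mathcal R_i)<\varepsilon$ and $\mathcal R_i$-exact subgroups $M_i\supseteq K_i\supseteq M_{i+1}$. Write $\overline J_i=\overline J(\mathcal R_i)$. Start with $\mathcal R_0=\emptyset$ and $M_0=F$.

Suppose $\mathcal R_i$ and $M_i$ are given. Let $w=w_{i+1}$, $\eta=(\varepsilon-\sigma_i)/2$, and
\[ Y_i=B(i)\cup\{w^j:1\le j\le\lceil1/\eta\rceil\}. \]
Each element of the finite set $Y_i\setminus\overline J_i$ lies outside some $\mathcal R_i$-admissible subgroup. Intersecting these subgroups with $M_i$ gives an $\mathcal R_i$-exact $K_i\subseteq M_i$ with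
\begin{equation}\label{eq:ball}
K_i\cap Y_i=\overline J_i\cap Y_i .
\end{equation}
There are three cases.
\begin{itemize}
\item[(1)] $w\in\overline J_i$. Put $\mathcal R_{i+1}=\mathcal R_i$ and $M_{i+1}=K_i$.
\item[(2)] $w\notin\overline J_i$, and $w$ has finite order modulo $\overline J_i$. By \eqref{eq:ball}, $w\notin K_i$, and $\sigma_i<\frac12$. Proposition~\ref{prop:absorb} for $\mathcal R_i,K_i,w,\eta$ gives $\mathcal R'$ and $K''$. Put $\mathcal R_{i+1}=\mathcal R'$ and $M_{i+1}=K''$.
\item[(3)] $w$ has infinite order modulo $\overline J_i$. Obtain $\mathcal R'$ and $K''$ as in (2), let $m$ be the order of $w$ modulo $K''$, and put $\mathcal R_{i+1}=\mathcal R'\cup\{(w,m)\}$ and $M_{i+1}=K''$. By \eqref{eq:ball} no $w^j$ with $1\le j\le\lceil1/\eta\rceil$ lies in $K_i\supseteq K''$, so $1/m<\eta$.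
\end{itemize}
In all cases $M_{i+1}\subseteq K_i$ is $\mathcal R_{i+1}$-exact and $\sigma_{i+1}<\sigma_i+2\eta=\varepsilon$, so the induction continues. Since an $\mathcal R_{i+1}$-admissible subgroup is $\mathcal R_i$-admissible, $\overline J_i\subseteq\overline J_{i+1}$. Put
\[ N=\bigcup_i\overline J_i,\qquad\Gamma=F/N . \]

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $\Gamma$ is generated by $d$ elements.

\emph{Residually-$P$.} The $K_i$ form a decreasing chain. We claim $N=\bigcap_iK_i$; since each $F/K_i$ is a $P$-group, this shows that $\Gamma$ is residually-$P$. For any $i,j$ and $k=\max(i,j)$ we have $\overline J_j\subseteq\overline J_k\subseteq K_k\subseteq K_i$, so $N\subseteq\bigcap_iK_i$. Conversely, if $g\in\bigcap_iK_i$ has length at most $i$, then $g\in K_i\cap B(i)\subseteq\overline J_i$ by \eqref{eq:ball}.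

\emph{The Betti number.} Let $\Phi\subseteq N$ be finite. For large $i$ we have $\Phi\subseteq\overline J_i$, and since $K_i$ is $\mathcal R_i$-exact, Lemma~\ref{lem:cost}(c) gives $\operatorname{rk}_{F/K_i}(\partial\Phi)\le\sigma_i<\varepsilon$. By Lemma~\ref{lem:approx}, $\operatorname{rk}_\Gamma(\partial\Phi)\le\varepsilon$. Proposition~\ref{prop:formula} yields $b_1^{(2)}(\Gamma)\ge d-1-\varepsilon\ge\frac12$. In particular $\Gamma$ is infinite, by (L1).

\emph{Torsion.} Let $w=w_{i+1}$. In cases (1) and (2), $w$ has finite order modulo $\overline J_i\subseteq N$. In case (3), $w^m\in J(\mathcal R_{i+1})\subseteq\overline J_{i+1}\subseteq N$.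

\emph{Just infinite.} A nontrivial normal subgroup of $\Gamma$ contains the image of some $w=w_{i+1}\notin N$. Then $w\notin\overline J_i$, so step $i$ was in case (2) or (3), and Proposition~\ref{prop:absorb} gives $K_i\subseteq\langle\langle w\rangle\rangle J(\mathcal R_{i+1})\subseteq\langle\langle w\rangle\rangle N$. So the normal closure of the image of $w$ has index at most $[F:K_i]$ in $\Gamma$.

Finally, $\Gamma$ is hereditarily just infinite by Theorem~\ref{thm:second}(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(a)]
If $|P|\ge2$, choose distinct $p,q\in P$. The group of Theorem~\ref{thm:main} is residually-$\{p,q\}$, hence residually-$P$, and it is hereditarily just infinite, in particular just infinite. If $|P|=1$, the known result (ii) excludes just infinite examples, and hence hereditarily just infinite ones. If $P=\emptyset$, only the trivial group is residually-$P$.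
\end{proof}

\begin{thebibliography}{9}

\bibitem{JZK}
A.~Jaikin-Zapirain and S.~Kionke, \emph{Asymptotic invariants of residually finite just infinite groups}, arXiv:2412.14765 (2024).

\bibitem{Lueck}
W.~L\"uck, \emph{$L^2$-Invariants: Theory and Applications to Geometry and K-Theory}.

\end{thebibliography}
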